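# Submanifolds with ample normal bundle force projectivity

Throughout, $X$ is a connected compact Kähler manifold of dimension $n\ge 2$. The Kähler cone $\mathcal K\subset H^{1,1}(X,\mathbb R)$ is the open convex cone of classes of Kähler forms, and $\mathrm{Nef}=\overline{\mathcal K}$. If $V\subset X$ is an irreducible analytic subset of dimension $k$, its class is $[V]\in H^{n-k,n-k}(X)\cap H^{2n-2k}(X,\mathbb Q)$. We write $\int_V\alpha=\int\alpha\cdot[V]$.

## Derivations that share the rational properties of the Hodge operator

Let $D$ be the operator on $H^*(X,\mathbb C)$ that acts on $H^{p,q}(X)$ as multiplication by $i(p-q)$. It has four properties.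

- It is real: for $v\in H^{p,q}$ we have $\overline{Dv}=-i(p-q)\bar v=i(q-p)\bar v=D\bar v$, because $\bar v\in H^{q,p}$.
- It is a derivation of the cohomology ring, because $H^{p,q}\cdot H^{p',q'}\subset H^{p+p',q+q'}$.
- It kills every class of type $(p,p)$, in particular every $[V]$.
- It maps $H^2(X,\mathbb R)$ into the real points of $H^{2,0}\oplus H^{0,2}$, and its kernel on $H^2(X,\mathbb R)$ is $H^{1,1}(X,\mathbb R)$.

So $D$ detects type: a real class $x\in H^2$ is of type $(1,1)$ exactly when $Dx=0$. Unfortunately $D$ is not defined over $\mathbb Q$, and the linear equation $Dx=0$ says nothing about rational classes. The proof turns on replacing $D$ by all operators that share those of its properties which are linear conditions over $\mathbb Q$. The last property needs a rational target.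

**Definition (the space $T$).** $T\subset H^2(X,\mathbb Q)$ is the smallest rational subspace with $H^{2,0}(X)\subset T_{\mathbb C}$.

Since $T_{\mathbb C}$ is stable under conjugation, it also contains $H^{0,2}$. Hence
$$T_{\mathbb C}=H^{2,0}\oplus H^{0,2}\oplus(T_{\mathbb C}\cap H^{1,1}),$$
and the $(1,1)$-part of an element of $T_{\mathbb R}$ lies in $T^{1,1}_{\mathbb R}:=T_{\mathbb R}\cap H^{1,1}(X,\mathbb R)$.

**Definition (the space $\mathfrak d$).** $\mathfrak d$ is the $\mathbb Q$-vector space of degree-preserving derivations $\xi$ of the ring $H^*(X,\mathbb Q)$ such that $\xi[V]=0$ for all irreducible analytic $V\subset X$ (points included, so $\xi=0$ on $H^{2n}$) and $\xi(H^2(X,\mathbb Q))\subset T$.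

These are linear equations with rational coefficients on a finite-dimensional space of endomorphisms. Therefore $\mathfrak d_{\mathbb R}=\mathfrak d\otimes\mathbb R$ is the space of all real solutions of the same equations. By the four properties above, and because $(H^{2,0}\oplus H^{0,2})_{\mathbb R}\subset T_{\mathbb R}$,
$$D\in\mathfrak d_{\mathbb R}.\tag{1}$$

Two examples. For $X=\mathbb P^n$ we have $H^{2,0}=0$, so $T=0$. The ring is $\mathbb Q[h]/(h^{n+1})$ with $h$ the class of a hyperplane, so $\xi h=0$ and $\mathfrak d=0$. Now let $A$ be a two-dimensional complex torus without nonzero rational $(1,1)$-classes (a general torus). The classes $v\in H^2(A,\mathbb Q)$ orthogonal to $T$ are those orthogonal to $H^{2,0}$, that is, the rational $(1,1)$-classes. There are none except $0$, and the intersection form is nondegenerate, so $T=H^2(A,\mathbb Q)$. There are no curves on $A$, since the class of a curve would be a nonzero rational $(1,1)$-class. As $H^*(A,\mathbb Q)=\Lambda^*H^1$, a derivation of degree $0$ is an endomorphism of the four-dimensional space $H^1$, and killing $H^4$ means trace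 zero. So $\mathfrak d=\mathfrak{sl}_4(\mathbb Q)$. It kills no nonzero element of $H^2=\Lambda^2H^1$, which is an irreducible representation.

The use of $\mathfrak d$ is the following criterion.

**Proposition 1.** If some $x\in\mathcal K$ satisfies $\xi x=0$ for all $\xi\in\mathfrak d_{\mathbb R}$, then $X$ is projective.

**Proof.** Let $N=\{v\in H^2(X,\mathbb Q):\xi v=0\ \ \forall\,\xi\in\mathfrak d\}$. It is cut out by rational linear equations, so $N_{\mathbb R}=\{v\in H^2(X,\mathbb R):\mathfrak d_{\mathbb R}v=0\}$, and $x\in N_{\mathbb R}$. By (1), $N_{\mathbb R}\subset\ker D$, so $N_{\mathbb R}$ consists of $(1,1)$-classes. Since $\mathcal K$ is open in $H^{1,1}(X,\mathbb R)$, the set $N_{\mathbb R}\cap\mathcal K$ is open in $N_{\mathbb R}$. It contains $x$, and $N$ is dense in $N_{\mathbb R}$, so it contains an element of $N$. That element is a rational Kähler class, and $X$ is projective by Kodaira's theorem. $\square$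

In the torus example $\mathfrak d$ kills nothing, as it must, since a torus without rational $(1,1)$-classes is not projective. The plan is to use geometry to produce a Kähler class killed by all of $\mathfrak d_{\mathbb R}$.

## Ample normal bundles and algebraic dimension

The algebraic dimension $a(X)$ is the transcendence degree over $\mathbb C$ of the field of meromorphic functions on $X$; if $X$ is projective, then $a(X)=\dim X$. The problem comes from Keiji Oguiso, Thomas Peternell, "The dual Kaehler cone of compact Kaehler threefolds", arXiv:math/0107224 (2001). Suppose $Y\subsetneq X$ is a compact submanifold with $0<\dim Y<\dim X$ whose normal bundle is ample. Is $a(X)\ge\dim Y+1$?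

Recall that a holomorphic vector bundle $N$ is ample if the line bundle $\mathcal O(1)$ on the bundle of one-dimensional quotients of $N$ is ample. We use these standard facts. Quotients of ample bundles, restrictions of ample bundles to compact submanifolds, extensions of ample bundles by ample bundles, and direct sums of ample line bundles are ample. An ample bundle of positive rank on a compact curve has positive degree. For example, a line in $\mathbb P^n$ has normal bundle $\mathcal O(1)^{\oplus(n-1)}$, which is ample.

Ampleness cannot be dropped. Let $X=E\times A$ with $E$ an elliptic curve and $A$ the torus above, and let $Y=E\times\{pt\}$, whose normal bundle is trivial. A nonconstant meromorphic function on $A$ would have a nonzero polar divisor, hence give a curve on $A$; there are none, so $a(A)=0$. A meromorphic function on $X$ is therefore constant on $\{e\}\times A$ for general $e$, so it comes from $E$. Thus $a(X)=1<2=\dim Y+1$.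

With ampleness the answer is yes, and more holds.

**Theorem 2.** If $Y\subsetneq X$ is a positive-dimensional compact submanifold with $\dim Y<\dim X$ and ample normal bundle, then $X$ is projective. Hence $a(X)=\dim X\ge\dim Y+1$.

**Theorem 3.** For a compact Kähler manifold $X$ of dimension $n\ge2$ the following are equivalent:

* (i) $X$ is projective;
* (ii) $X$ contains a smooth connected compact curve with ample normal bundle;
* (iii) there is $c\in H^{n-1,n-1}(X)\cap H^{2n-2}(X,\mathbb Q)$ with $c\cdot\alpha>0$ for all $0\ne\alpha\in\mathrm{Nef}$;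
* (iv) $T_{\mathbb R}\cap\mathrm{Nef}=\{0\}$.

We will use the following results as black boxes.

* Demailly–Păun (Ann. of Math. 159 (2004)): $\mathcal K$ is a connected component of the set $\mathcal P$ of real $(1,1)$-classes $\alpha$ with $\int_V\alpha^{\dim V}>0$ for all irreducible analytic $V\subset X$ of positive dimension, $V=X$ included.
* Yau's theorem on the complex Monge–Ampère equation, and Hironaka's resolution of singularities.
* The Narasimhan–Seshadri theorem in Hermitian form: a stable bundle on a compact Riemann surface has a Hermitian metric of constant central curvature with respect to a given area form.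
* The Hodge–Riemann relations in degree 2. Let $u$ be a Kähler class on a connected compact Kähler manifold $M$ of dimension $k\ge2$. If $\tau\in H^{1,1}(M,\mathbb R)$ and $u^{k-1}\tau=0$ (such $\tau$ is called primitive), then $\int u^{k-2}\tau^2\le0$, with equality only for $\tau=0$. If $\sigma\in H^{2,0}(M)$, then $\int u^{k-2}\sigma\bar\sigma\ge0$, with equality only for $\sigma=0$.

The last item implies the Hodge index inequality
$$\Big(\int u^{k-2}\tau^2\Big)\Big(\int u^k\Big)\le\Big(\int u^{k-1}\tau\Big)^2,\qquad\tau\in H^{1,1}(M,\mathbb R).\tag{2}$$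
Indeed, write $\tau=\lambda u+\tau_0$ with $\lambda=\int u^{k-1}\tau/\int u^k$. Then $\tau_0$ is primitive, and $\int u^{k-2}\tau^2=\lambda^2\int u^k+\int u^{k-2}\tau_0^2\le\lambda^2\int u^k$.

One implication of Theorem 3 is immediate.

**Lemma 4.** If $c\in H^{n-1,n-1}(X)\cap H^{2n-2}(X,\mathbb Q)$, then $c\cdot e=0$ for all $e\in T_{\mathbb R}$. Consequently (iii) implies (iv).

**Proof.** The subspace $c^\perp=\{v\in H^2(X,\mathbb Q):\int v\,c=0\}$ is rational, and $(c^\perp)_{\mathbb C}\supset H^{2,0}$ because $c$ has type $(n-1,n-1)$. By minimality $T\subset c^\perp$. If $c$ is as in (iii) and $\alpha\in T_{\mathbb R}\cap\mathrm{Nef}$, then $c\cdot\alpha=0$, so $\alpha=0$. $\square$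

## Surfaces by hand, and what fails in dimension three

Let $n=2$, and let $C\subset X$ be a smooth connected curve with ample normal bundle, that is, $C^2=\deg N_C>0$. Here everything can be done with the intersection form. On $H^{1,1}(X,\mathbb R)$ it has exactly one positive direction, so it is negative definite on $[C]^\perp\cap H^{1,1}(X,\mathbb R)$.

First, (iii) holds with $c=[C]$. Let $\alpha$ be nef with $\alpha\cdot C=0$. Then $\alpha^2\ge0$ because $\alpha$ is nef, while negative definiteness gives $\alpha^2\le0$ with equality only for $\alpha=0$. So $\alpha=0$.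

Next, $X$ is projective. By Lemma 4, $T\subset[C]^\perp$, so the form is negative definite on $T^{1,1}_{\mathbb R}$. Fix $x_*\in\mathcal K$. On the affine space $x_*+T^{1,1}_{\mathbb R}$ the function $x\mapsto x^2$ is strictly concave and tends to $-\infty$ at infinity. Let $x$ be its maximum point. The critical point equation is
$$x\cdot e=0\quad\text{for all }e\in T^{1,1}_{\mathbb R},\ \text{ hence for all }e\in T_{\mathbb R}.$$
Lemma 4 applied to $[V]$ gives $y\cdot V=x_*\cdot V>0$ for every curve $V$ and every $y$ in the affine space. Moreover $x^2\ge x_*^2>0$, so by concavity $y^2>0$ on the segment from $x_*$ to $x$. The segment lies in $\mathcal P$ and starts in $\mathcal K$, so $x\in\mathcal K$ by Demailly–Păun. Finally $x$ lies in $(T^\perp)_{\mathbb R}$, where $T^\perp\subset H^2(X,\mathbb Q)$ is the rational orthogonal complement of $T$. All classes in $(T^\perp)_{\mathbb R}$ are orthogonal to $H^{2,0}$, so they are of type $(1,1)$. Rational classes are dense in $(T^\perp)_{\mathbb R}$, so there is a rational Kähler class.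

For $n\ge3$ one would maximize $x^n$ on $(x_*+T^{1,1}_{\mathbb R})\cap\mathrm{Nef}$. Three things stop working.

- *Interior.* Lemma 4 still keeps the degrees of curves constant. But nothing in the maximization of $x^n$ controls $\int_Vx^k$ for $1<k=\dim V<n$. If one of these numbers vanishes at the maximum, $x$ is not Kähler and there is no critical point equation.
- *Rationality.* At an interior maximum the equation reads $x^{n-1}\cdot e=0$ for $e\in T_{\mathbb R}$. This is defined over $\mathbb Q$, but it has degree $n-1$ in $x$. A real point of a variety over $\mathbb Q$ need not be near a rational point (consider $y^2=2z^2$ in the plane). For surfaces the linearity of the equation was what gave rational solutions.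
- *From (ii) to (iii).* A curve is not a divisor any more, and the Hodge index argument has no analogue.

The next section deals with the first two points. The maximum problem is changed so that every $V$ defends its own positivity. Then the nonlinear critical point equation is differentiated along $\mathfrak d_{\mathbb R}$, which produces the linear rational equations $\xi x=0$ required by Proposition 1.

## A log-volume maximum problem and its critical point

**Proposition 5.** If $T_{\mathbb R}\cap\mathrm{Nef}=\{0\}$, there is $x\in\mathcal K$ with $\xi x=0$ for all $\xi\in\mathfrak d_{\mathbb R}$. By Proposition 1, (iv) implies (i).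

For irreducible analytic $V$ of dimension $k\ge1$ put $P_V(z)=\int z^k\cdot[V]$, a polynomial on $H^2(X,\mathbb C)$ that depends only on the pair $(k,[V])$. The classes $[V]$ come from integral cohomology, so only countably many pairs occur. Sums over $V$ below are indexed by these pairs, with $V=X$ included. We fix weights $\varepsilon_V>0$ with $\sum_V\varepsilon_V<\infty$. Note that $P_V>0$ on $\mathcal K$, and that products of $k$ nef classes have non-negative integral over $V$, as limits of products of Kähler classes.

**Step 1: a compact set to maximize on.** *This is where hypothesis (iv) enters.* Fix $x_*\in\mathcal K$ and let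
$$S=(x_*+T^{1,1}_{\mathbb R})\cap\mathrm{Nef},$$
a closed convex set. If $x_j\in S$ and $\|x_j\|\to\infty$, a subsequence of $x_j/\|x_j\|$ converges to a unit vector $v$. It lies in the closed cone $\mathrm{Nef}$. It is also the limit of $(x_j-x_*)/\|x_j\|\in T^{1,1}_{\mathbb R}$. So $0\neq v\in T_{\mathbb R}\cap\mathrm{Nef}$, which is impossible. Hence $S$ is compact.

**Step 2: the function $F$.** *We build a function that equals $-\infty$ as soon as a single $P_V$ vanishes, and check that it attains its maximum on $S$.* Put
$$F(x)=\sum_V\varepsilon_V\log\frac{P_V(x)}{P_V(x_*)}\in[-\infty,\infty),\qquad x\in S\cup\mathcal K.$$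
Since $S$ is compact and $x_*$ is interior to $\mathrm{Nef}$, there is $C_0\ge1$ with $C_0x_*-x\in\mathcal K$ for all $x\in S$. The identity
$$(C_0x_*)^k-x^k=(C_0x_*-x)\sum_{i+j=k-1}(C_0x_*)^ix^j$$
is a sum of products of nef classes, so $0\le P_V(x)\le C_0^kP_V(x_*)$ on $S$. Each term of $F$ is thus at most $\varepsilon_Vn\log C_0$, and these bounds are summable. After subtracting them, the terms are $\le0$ and upper semicontinuous, so the partial sums decrease and are upper semicontinuous. Their limit is therefore well defined and upper semicontinuous on $S$. So $F$ attains its maximum on the compact set $S$.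

**Step 3: $F$ is $C^1$ on $\mathcal K$.** *We need a critical point equation, so we differentiate the infinite sum.* Let $L\subset\mathcal K$ be compact and convex with $x_*\in L$; every point of $\mathcal K$ is interior to such an $L$, for instance the convex hull of $x_*$ and a small ball. There is $\eta>0$ with $x\pm\eta a\in\mathcal K$ for all $x\in L$ and all $a\in H^{1,1}(X,\mathbb R)$ with $\|a\|\le1$. From $\int x^{k-1}(x\pm\eta a)[V]\ge0$ we get $|\int x^{k-1}a[V]|\le\eta^{-1}P_V(x)$, so
$$\big|d\log P_V(x)(a)\big|=\left|\frac{k\int x^{k-1}a\,[V]}{P_V(x)}\right|\le\frac n\eta\qquad\text{uniformly in }V.\tag{3}$$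
Hence the differentiated series converges uniformly on $L$. All terms of $F$ vanish at $x_*$ and $L$ is convex and bounded, so by (3) the series for $F$ also converges uniformly on $L$. Thus $F\in C^1(\mathcal K)$, and $dF$ may be computed termwise.

**Step 4: the maximum point is Kähler.** *This removes the first obstruction.* Let $x\in S$ maximize $F|_S$. Then $F(x)\ge F(x_*)=0>-\infty$. The terms have summable upper bounds, so none of them is $-\infty$, and $P_V(x)>0$ for all $V$. That is, $x\in\mathcal P$. For $\omega_0\in\mathcal K$ and $t\in[0,1]$, expanding gives only non-negative further terms, so $\int_V(x+t\omega_0)^k\ge\int_Vx^k>0$, and the segment $\{x+t\omega_0\}$ lies in $\mathcal P$. For $t>0$ it lies in $\mathcal K$. As $\mathcal K$ is a connected component of $\mathcal P$, also $x\in\mathcal K$.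

**Step 5: the critical point equation.** *We record it as a linear functional on all of $T_{\mathbb R}$.* Since $x\in\mathcal K$, it is an interior point of $S$ relative to $x_*+T^{1,1}_{\mathbb R}$. Near $x$ the function $F$ is $C^1$, so $dF(x)$ vanishes on $T^{1,1}_{\mathbb R}$. For $e\in H^2(X,\mathbb R)$ put
$$\Lambda(e)=\sum_V\varepsilon_V\,\frac{k\int x^{k-1}e\,[V]}{P_V(x)} .$$
The class $x^{k-1}[V]$ has type $(n-1,n-1)$, so each term depends only on $e^{1,1}$. By (3) the series converges absolutely, and $\Lambda(e)=dF(x)(e^{1,1})$. For $e\in T_{\mathbb R}$ we have $e^{1,1}\in T^{1,1}_{\mathbb R}$, so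
$$\Lambda(e)=0\qquad\text{for all }e\in T_{\mathbb R}.\tag{4}$$

**Step 6: differentiating along a derivation.** *We turn (4) into a sum of second-order terms in $b=\xi x$.* Let $\xi\in\mathfrak d_{\mathbb R}$. Since $\xi$ kills $[V]$ and $H^{2n}$, for every $z\in H^2(X,\mathbb R)$ and every $V$
$$0=\int\xi\big(z^k[V]\big)=k\int z^{k-1}(\xi z)[V].\tag{5}$$
This is a polynomial identity in $z$. Dividing by $k$ and differentiating in the direction $a\in H^2(X,\mathbb R)$,
$$(k-1)\int z^{k-2}a\,(\xi z)[V]+\int z^{k-1}(\xi a)[V]=0,\tag{6}$$
where the first term is absent if $k=1$. Write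
$$b=\xi x=\sigma+\tau+\bar\sigma,\qquad\sigma\in H^{2,0},\ \tau\in H^{1,1}(X,\mathbb R),$$
and choose $a=\sigma-\tau+\bar\sigma$. Multiply (6) at $z=x$ by $\varepsilon_Vk/P_V(x)$ and sum over $V$. The second terms sum absolutely to $\Lambda(\xi a)$, so the first terms converge as well. Because $\xi(H^2)\subset T$, we have $\xi a\in T_{\mathbb R}$, and (4) gives
$$\sum_{V:\,k\ge2}\varepsilon_V\,\frac{k(k-1)}{P_V(x)}\int x^{k-2}ab\,[V]=-\Lambda(\xi a)=0.\tag{7}$$
Here $ab=(\sigma+\bar\sigma)^2-\tau^2$. As $x^{k-2}[V]$ has type $(n-2,n-2)$, only the $(2,2)$-part of $ab$ counts: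
$$\int x^{k-2}ab\,[V]=2\int_Vx^{k-2}\sigma\bar\sigma-\int_Vx^{k-2}\tau^2.\tag{8}$$

**Step 7: every term of (7) is non-negative.** *The sign in $a$ was chosen for this.* Let $k\ge2$. For the first integral in (8), represent $x$ by a Kähler form $\omega$ and $\sigma$ by a holomorphic $2$-form. Then $\sigma\wedge\bar\sigma$ is a non-negative $(2,2)$-form, so $\omega^{k-2}\wedge\sigma\wedge\bar\sigma\ge0$ on $V_{reg}$.

For the second, (5) at $z=x$ gives $0=\int x^{k-1}b[V]=\int_Vx^{k-1}\tau$. Let $\nu:V'\to V$ be a resolution obtained as a strict transform under finitely many blow-ups of $X$ with smooth centers. Blow-ups of compact Kähler manifolds in smooth centers are Kähler, so $V'$ is a connected compact Kähler manifold. Let $\kappa$ be a Kähler class on it. Then $u=\nu^*x+\epsilon\kappa$ is a Kähler class for $\epsilon>0$, and (2) gives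
$$\Big(\int_{V'}u^{k-2}\,\nu^*\tau^2\Big)\Big(\int_{V'}u^k\Big)\le\Big(\int_{V'}u^{k-1}\,\nu^*\tau\Big)^2 .$$
Let $\epsilon\to0$. Since $\nu$ is bimeromorphic, the limit is
$$\Big(\int_Vx^{k-2}\tau^2\Big)P_V(x)\le\Big(\int_Vx^{k-1}\tau\Big)^2=0 .$$
As $P_V(x)>0$, we get $\int_Vx^{k-2}\tau^2\le0$.

**Step 8: $\xi x=0$.** *We read off the term $V=X$.* A sum of non-negative terms vanishes in (7), so each term vanishes. For $V=X$,
$$2\int_Xx^{n-2}\sigma\bar\sigma-\int_Xx^{n-2}\tau^2=0 .$$
Since $\int_Xx^{n-1}\tau=0$, the class $\tau$ is primitive for the Kähler class $x$. The Hodge–Riemann relations force $\sigma=0$ and $\tau=0$, so $b=\xi x=0$. $\square$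

For surfaces the terms of $F$ coming from curves are constant on $S$, and $F$ is a multiple of $\log(x^2/x_*^2)$ there. This is the maximum problem of the preceding section.

## A smooth positive form that replaces a curve with ample normal bundle

We turn to (ii) $\Rightarrow$ (iii). Let $C\subset X$ be a smooth connected compact curve with ample normal bundle $N$, of rank $n-1$. We want $\alpha\cdot C>0$ for nef $\alpha\neq0$. It would help if $C$ moved in a family covering an open set of $X$, since averaging over the family would compare $\int_C\gamma$ with an integral of $\gamma$ over an open set. But ampleness of $N$ does not even provide first-order deformations. On a curve of genus $g\ge2$ the line bundles of degree $1$ with a nonzero section are the $\mathcal O(p)$; they form a one-dimensional subset of the $g$-dimensional $\mathrm{Pic}^1$. So there are ample line bundles of degree $1$ without sections. Instead of moving $C$, we construct a smeared version of it, a non-negative $(n-1,n-1)$-form $\Theta$, smooth off $C$, with $\int\Theta\wedge\gamma=\int_C\gamma$ for closed semipositive $\gamma$.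

Conventions. Put $d^c=\frac i{4\pi}(\bar\partial-\partial)$, so that $dd^c=\frac i{2\pi}\partial\bar\partial$ and $df\wedge d^cf=\frac i{2\pi}\partial f\wedge\bar\partial f$ for real $f$. On an $m$-dimensional manifold, a real $(m-1,m-1)$-form $\Theta$ is called $\ge0$ if $\Theta\wedge i\lambda\wedge\bar\lambda\ge0$ for all $(1,0)$-covectors $\lambda$. It is called strictly positive ($>0$) if this is $>0$ for $\lambda\ne0$. A semipositive $(1,1)$-form $\gamma$ is pointwise a sum of terms $i\lambda\wedge\bar\lambda$, so $\Theta\ge0$ implies $\Theta\wedge\gamma\ge0$. Fix a Kähler form $\omega$ on $X$ and an area form $\theta>0$ on $C$ with $\int_C\theta=1$.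

**Lemma 6 (Umemura, Campana–Flenner).** $N$ has a Hermitian metric $h$ with $\frac i{2\pi}F_h=\theta\otimes H$, where $H$ is a positive definite Hermitian endomorphism.

**Proof.** Every nonzero quotient of $N$ is ample, hence has positive degree. The last graded piece of the Harder–Narasimhan filtration is a quotient of $N$ and has the smallest slope, so all slopes are positive. Refine the semistable pieces by Jordan–Hölder filtrations, which keep the slope. This gives a filtration of $N$ with stable quotients $G_1,G_2,\dots$ (starting from the subbundle) of slopes $\mu_i>0$. By Narasimhan–Seshadri, $G_i$ has a metric with $\frac i{2\pi}F_{G_i}=\mu_i\theta\,\mathrm{Id}$.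

Split the filtration smoothly. Then $\bar\partial_N=\bar\partial_{\oplus G_i}+\sum_{i<j}A_{ij}$ with $A_{ij}\in A^{0,1}(\mathrm{Hom}(G_j,G_i))$. Conjugating by $\bigoplus t^{-i}\,\mathrm{Id}_{G_i}$ gives an isomorphic holomorphic structure in which $A_{ij}$ is replaced by $t^{-i}A_{ij}t^{j}=t^{j-i}A_{ij}$. Put $a_t=\sum_{i<j}t^{j-i}A_{ij}$, and let $D_0,F_0$ be the Chern connection and curvature of $\bigoplus G_i$ with the direct sum metric. The Chern connection of the new structure for the same metric is $D_0+a_t-a_t^*$, with curvature
$$F_0+D_0(a_t-a_t^*)+(a_t-a_t^*)\wedge(a_t-a_t^*) .$$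
It converges uniformly to $F_0=\bigoplus F_{G_i}$ as $t\to0$. Since $\frac i{2\pi}F_0=\theta\otimes\bigoplus\mu_i\mathrm{Id}$ is positive, so is the curvature for small $t$. Transport the metric to $N$ by the isomorphism. $\square$

**Proposition 7.** There are a non-empty open $W\subset X$ and $K>0$ such that every smooth closed semipositive $(1,1)$-form $\gamma$ on $X$ satisfies
$$\int_W\gamma\wedge\omega^{n-1}\le K\int_C\gamma .$$

**Setting.** Let $\pi:X'\to X$ be the blow-up of $C$ and $p:E=\mathbb P(N)\to C$ the exceptional divisor, where $\mathbb P(N)$ is the space of lines in $N$. Its normal bundle is tautological: $\mathcal O(E)|_E=\mathcal O_{\mathbb P(N)}(-1)\subset p^*N$. Let $\xi=c_1(\mathcal O_{\mathbb P(N)}(1))$ (from here on $\xi$ denotes this class; derivations do not occur any more), $f=p^*[pt]$ and $r=n-2$, the dimension of the fibers of $p$. If $n=2$, then $X'=X$, $E=C$, $\mathcal O(-1)=N$.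

If $n=2$, take a metric on $\mathcal O(C)$ whose curvature is positive along $C$, put $s=\log\|s_C\|^2$ for the canonical section $s_C$, and let $\Theta=dd^cu(s)$ with $u$ convex, decreasing, and zero for $s\ge s_0$. The directions along $C$ get positivity from the curvature and the transverse direction gets it from $u''$. For $n\ge3$ one cannot do the same with the divisor $E$, because $\mathcal O(E)|_E=\mathcal O(-1)$ has negative degree on lines in the fibers of $p$. We only need an $(n-1,n-1)$-form, however, so it suffices that $c_1(\mathcal O(-1))$ becomes positive after multiplication with a positive $(n-2,n-2)$-form $\zeta_E$ that restricts to mass $1$ on the fibers. The ampleness of $N$ provides such a form.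

**Step 1: the form $\zeta_E$ on $E$.** *We show: there is a closed strictly positive $(n-2,n-2)$-form $\zeta_E$ on $E$ with $p_*\zeta_E=1$ and $\int_E\zeta_E\wedge\xi<0$; for $n\ge3$, $[\zeta_E]=\xi^{n-2}+b\,\xi^{n-3}f$ for some $b\in\mathbb R$.*

For $n=2$ take $\zeta_E=1$; then $\int_C\xi=-\deg N<0$.

Let $n\ge3$, so $r\ge1$. Take $h,H$ from Lemma 6 and choose $\delta>0$ smaller than all eigenvalues of $H$ on $C$. Let $Q=p^*N/\mathcal O(-1)$, of rank $r$, with the quotient metric, and set
$$\zeta_E=\det\Big(\tfrac i{2\pi}F_Q-\delta\,p^*\theta\,\mathrm{Id}\Big)=c_r(Q,h)-\delta\,c_{r-1}(Q,h)\wedge p^*\theta .$$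
The expansion stops there because $\theta^2=0$. Chern forms are closed, so $\zeta_E$ is closed.

*Positivity.* In the smooth orthogonal splitting $p^*N=\mathcal O(-1)\oplus Q$ the Chern connection of $p^*N$ is
$$\begin{pmatrix}D_1&-B^*\\ B&D_Q\end{pmatrix},$$
where $B$ is a $(1,0)$-form with values in $\mathrm{Hom}(\mathcal O(-1),Q)$, since $\mathcal O(-1)$ is a holomorphic subbundle. The $QQ$-block of the curvature is $F_Q-B\wedge B^*$, so
$$F_Q=(F_{p^*N})_{QQ}+B\wedge B^* .$$
Fix a point of $E$. Choose a holomorphic frame $f_0,\dots,f_r$ of $N$ near the base point that is orthonormal with vanishing connection form there, such that the given line is spanned by $f_0$. Let $z$ be a coordinate on $C$ centered at the base point. Use coordinates $(z,w_1,\dots,w_r)$ on $E$ for which the tautological line is spanned by $f_0+\sum w_if_i$. At the point, the covariant derivative of $f_0+\sum w_if_i$ is $\sum dw_i\otimes f_i$. Hence $B(f_0)=\sum dw_i\otimes q_i$, where $q_i$ is the image of $f_i$ in $Q$. Thus $B$ is the column $(dw_i)$, $B^*$ is the row $(d\bar w_j)$, and at the point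
$$(F_Q)_{ij}=(F_h)_{ij}+dw_i\wedge d\bar w_j .$$
So $\zeta_E$ is there the determinant of
$$M_{ij}=\tfrac i{2\pi}dw_i\wedge d\bar w_j+H'_{ij}\,\theta,$$
where $H'$ is the block $1\le i,j\le r$ of $H-\delta$, which is positive definite. By a unitary change of $f_1,\dots,f_r$ and the corresponding change of the $w_i$ we may take $H'=\mathrm{diag}(H'_1,\dots,H'_r)$ with $H_i'>0$. For a permutation $\rho$ we have $\prod_idw_i\wedge d\bar w_{\rho(i)}=\mathrm{sgn}(\rho)\prod_idw_i\wedge d\bar w_i$. In $\det M=\sum_\rho\mathrm{sgn}(\rho)\prod_iM_{i\rho(i)}$ the terms without $\theta$ therefore add up to $r!$ equal products. The terms with $\theta$ in position $(i,i)$ add up to $(r-1)!$ equal products: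
$$\zeta_E=r!\prod_j\tfrac i{2\pi}dw_j\wedge d\bar w_j+(r-1)!\sum_iH'_i\,\theta\prod_{j\ne i}\tfrac i{2\pi}dw_j\wedge d\bar w_j .$$
Wedge this with $i\lambda\wedge\bar\lambda$ for $\lambda=\lambda_zdz+\sum\lambda_jdw_j$. The first product picks out $|\lambda_z|^2$, and the $i$-th summand picks out $|\lambda_i|^2$, all with positive coefficients. So $\zeta_E>0$.

*Class and fiber integral.* As $E$ is a $\mathbb P^r$-bundle over a curve, $H^{2r}(E,\mathbb R)$ is spanned by $\xi^r$ and $\xi^{r-1}f$. On a fiber, $c(Q)=(1-\xi)^{-1}$ and $\theta$ restricts to $0$, so $\zeta_E\cdot f=\xi^r\cdot f=1$. Since $\xi^{r-1}f\cdot f=0$, this gives $[\zeta_E]=\xi^r+b\,\xi^{r-1}f$. Fiber integration commutes with $d$, so $p_*\zeta_E$ is a closed function, that is, a constant; its value is $\zeta_E\cdot f=1$.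

*Sign.* From $c(Q)(1-\xi)=p^*c(N)$ in degree $r+1$, where $c_{r+1}(Q)=0$, we get $c_r(Q)\,\xi=-p^*c_{r+1}(N)=0$, because $r+1\ge2>\dim C$. Moreover $c_{r-1}(Q)f=\xi^{r-1}f$. Hence
$$\int_E\zeta_E\wedge\xi=-\delta\int_E\xi^{r-1}\cdot f\cdot\xi=-\delta<0 .$$

**Step 2: extension to $X'$ and choice of a metric.** *We extend $\zeta_E$ to a closed form $\zeta$ on $X'$, and turn the negative integral of Step 1 into pointwise negativity.* Choose a smooth metric $\|\cdot\|_0$ on $\mathcal O(E)$, put $\beta_0=-c_1(\mathcal O(E),\|\cdot\|_0)$ (the Chern form) and $\vartheta=\pi^*\omega/\int_C\omega$. Then $\beta_0|_E$ represents $\xi$ and $\vartheta|_E$ represents $f$.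

For $n=2$ let $\zeta=1$. For $n\ge3$ put $\zeta_0=\beta_0^{n-2}+b\,\beta_0^{n-3}\wedge\vartheta$. By Step 1, $\zeta_E-\zeta_0|_E$ is exact. By the $\partial\bar\partial$-lemma on the compact Kähler manifold $E$, it equals $dd^c\eta$ with a real smooth $(n-3,n-3)$-form $\eta$ on $E$. The restriction map $\Lambda^{p,p}T^*X'|_E\to\Lambda^{p,p}T^*E$ is surjective and compatible with conjugation. With a partition of unity, $\eta$ therefore extends to a real smooth $(n-3,n-3)$-form $\tilde\eta$ on $X'$. Restriction to the complex submanifold $E$ commutes with $d$ and $d^c$. So $\zeta=\zeta_0+dd^c\tilde\eta$ is a real closed $(n-2,n-2)$-form on $X'$ with $\zeta|_E=\zeta_E$.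

Now consider the operator $\varphi\mapsto dd^c\varphi\wedge\zeta_E$ from real functions to top forms on $E$. It is elliptic because $\zeta_E>0$. As $\zeta_E$ is closed, $\int\psi\,dd^c\varphi\wedge\zeta_E=-\int d\psi\wedge d^c\varphi\wedge\zeta_E$. Only the $(1,1)$-part $\frac i{4\pi}(\partial\psi\wedge\bar\partial\varphi+\partial\varphi\wedge\bar\partial\psi)$ of $d\psi\wedge d^c\varphi$ contributes, and it is symmetric, so the operator is formally self-adjoint. If $dd^c\varphi\wedge\zeta_E=0$, then $\int d\varphi\wedge d^c\varphi\wedge\zeta_E=0$, so $d\varphi=0$, and $\varphi$ is constant because $E$ is connected. Hence the image consists of all top forms of integral $0$. Since $\int_E\beta_0\wedge\zeta_E=\int_E\xi\wedge\zeta_E<0$, there is $\varphi$ with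
$$(\beta_0|_E+dd^c\varphi)\wedge\zeta_E<0\quad\text{everywhere on }E .$$
Extend $\varphi$ to a smooth function $\tilde\varphi$ on $X'$ and let $\|\cdot\|^2=e^{\tilde\varphi}\|\cdot\|_0^2$. Let $s=\log\|s_E\|^2$ with $s_E$ the canonical section of $\mathcal O(E)$, and $\beta=-c_1(\mathcal O(E),\|\cdot\|)=\beta_0+dd^c\tilde\varphi$. Then
$$dd^cs=\beta\ \text{ on }X'\setminus E,\qquad-\beta\wedge\zeta|_E>0.\tag{9}$$

**Step 3: the form $\Theta$ is non-negative.** *We cut off near $E$ and balance the two sources of positivity.* For $s_0\ll0$ let
$$u(s)=\int_s^{s_0}e^{-1/(s_0-t)}\,dt\ \ (s<s_0),\qquad u(s)=0\ \ (s\ge s_0).$$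
Then $u$ is smooth on $\mathbb R$, and for $s<s_0$
$$u'=-e^{-1/(s_0-s)}<0,\qquad u''=\frac{|u'|}{(s_0-s)^2}>0,\qquad u'\to-1\ \text{ as }s\to-\infty .$$
Since $\zeta$ is closed of pure type, on $X'\setminus E$
$$\Theta:=dd^c(u(s)\zeta)=u'\,\beta\wedge\zeta+u''\,ds\wedge d^cs\wedge\zeta .$$
We claim: *for $s_0\ll0$, $\Theta\ge0$, and $\Theta>0$ on $\{s<s_0\}\setminus E$.*

Near a point of $E$ use coordinates $(z,w_1,\dots,w_{n-1})$ with $E=\{z=0\}$ and $s=\log|z|^2+\psi$, $\psi$ smooth. Off $E$ use the coframe
$$e=\partial s=\frac{dz}z+\partial\psi,\qquad dw_1,\dots,dw_{n-1}.$$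
Multiplying by $z$ gives $(1+z\psi_z)\,dz=z\big(e-\sum\psi_{w_j}dw_j\big)$. So near $E$ the form $dz$ is $z$ times a combination of $e,dw_j$ with smooth coefficients. Hence, when a smooth form is written in this coframe, each factor $e$ or $\bar e$ carries a factor $O(|z|)$. The part without $e,\bar e$ agrees with the restriction of the form to $E$ up to $O(|z|)$. Further $ds\wedge d^cs=\frac i{2\pi}e\wedge\bar e$.

Let $\lambda=\lambda_0e+\sum\lambda_jdw_j$, $|\lambda'|^2=\sum_{j\ge1}|\lambda_j|^2$ and $dV=ie\wedge\bar e\wedge\prod_ji\,dw_j\wedge d\bar w_j$. We estimate the two parts of $\Theta\wedge i\lambda\wedge\bar\lambda$.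

*The $u''$-part.* In $\frac i{2\pi}e\wedge\bar e\wedge\zeta\wedge i\lambda\wedge\bar\lambda$ only the part of $\zeta$ without $e,\bar e$ and only the $dw$-part of $\lambda$ survive. That part of $\zeta$ is $\zeta_E+O(|z|)$ with $\zeta_E>0$, so near $E$ this is at least $c_1|\lambda'|^2dV$ with $c_1>0$.

*The $u'$-part.* It equals $|u'|\,G\wedge i\lambda\wedge\bar\lambda$ with $G=-\beta\wedge\zeta$ of type $(n-1,n-1)$. The part of $G$ without $e,\bar e$ is a multiple of $\prod i\,dw_j\wedge d\bar w_j$ whose coefficient is positive near $E$ by (9); it contributes at least $c_2|\lambda_0|^2dV$ with $c_2>0$. The parts of $G$ with exactly one of $e,\bar e$ have coefficients $O(|z|)$ and pair with the products $\lambda_0\bar\lambda_j$, $\lambda_j\bar\lambda_0$. The part with $e\wedge\bar e$ has coefficients $O(|z|^2)$ and pairs with $\lambda_i\bar\lambda_j$, $i,j\ge1$.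

Finitely many charts cover $E$, so the constants $c_1,c_2,A>0$ can be chosen uniformly, and independently of $s_0$. Near $E$ and on $\{s<s_0\}$ we obtain
$$\Theta\wedge i\lambda\wedge\bar\lambda\ge\Big[c_1u''|\lambda'|^2+|u'|\big(c_2|\lambda_0|^2-A|z||\lambda_0||\lambda'|-A|z|^2|\lambda'|^2\big)\Big]dV .$$
Use $A|z||\lambda_0||\lambda'|\le\frac{c_2}2|\lambda_0|^2+\frac{A^2}{2c_2}|z|^2|\lambda'|^2$ and $|z|^2=e^{s-\psi}\le\mathrm{const}\cdot e^s$. With a new constant $A'$,
$$\Theta\wedge i\lambda\wedge\bar\lambda\ge\Big[\tfrac{c_2}2|u'||\lambda_0|^2+\big(c_1u''-A'e^s|u'|\big)|\lambda'|^2\Big]dV.\tag{10}$$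
The shape of $u$ is made for the last bracket. With $t=s_0-s>0$,
$$e^s(s_0-s)^2=e^{s_0}\,t^2e^{-t}\le e^{s_0},$$
since $t^2e^{-t}\le4e^{-2}<1$. As $|u'|=(s_0-s)^2u''$, this gives $A'e^s|u'|\le A'e^{s_0}u''$. Choose $s_0$ so negative that $A'e^{s_0}\le\frac{c_1}2$ and that $\{s<s_0\}\cup E$ lies in the neighborhood of $E$ where the estimates hold. The latter is possible because $s$ is bounded below on the compact complement of any open neighborhood of $E$. Then the right side of (10) is at least $\big[\frac{c_2}2|u'||\lambda_0|^2+\frac{c_1}2u''|\lambda'|^2\big]dV$, so $\Theta>0$ on $\{s<s_0\}\setminus E$. On $\{s\ge s_0\}$ we have $\Theta=0$. The claim follows.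

**Step 4: $\Theta$ has the same integrals as $C$.** *We compute $\int\Theta\wedge\pi^*\gamma$ by Stokes and conclude.* Let $\gamma$ be as in the Proposition and $\mu=\zeta\wedge\pi^*\gamma$, a closed smooth $(2n-2)$-form on $X'$. Let $-R$ be a regular value of $s$. As $\Theta\wedge\pi^*\gamma=d\big(u'\,d^cs\wedge\mu\big)$, and the boundary of $\{s>-R\}$ is that of $\{s<-R\}$ with opposite orientation,
$$\int_{\{s>-R\}}\Theta\wedge\pi^*\gamma=-u'(-R)\int_{\partial\{s<-R\}}d^cs\wedge\mu.\tag{11}$$
In the same way, from $\beta=dd^cs$,
$$\int_{\{s>-R\}}\beta\wedge\mu=-\int_{\partial\{s<-R\}}d^cs\wedge\mu .$$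
The left side tends to $\int_{X'}\beta\wedge\mu=-\int_E\mu$ as $R\to\infty$, because $\beta$ is smooth on $X'$ and represents $-[E]$. So $\int_{\partial\{s<-R\}}d^cs\wedge\mu\to\int_E\mu$. By Step 3, $\Theta\wedge\pi^*\gamma\ge0$. By Sard's theorem there are regular values $-R\to-\infty$, and monotone convergence along them in (11), with $-u'(-R)\to1$, gives
$$\int_{X'\setminus E}\Theta\wedge\pi^*\gamma=\int_E\mu=\int_E\zeta_E\wedge p^*(\gamma|_C)=\int_C(p_*\zeta_E)\,\gamma=\int_C\gamma .$$
Take $W\ne\emptyset$ open and relatively compact in $\{s<s_0\}\setminus E\subset X'\setminus E\cong X\setminus C$, viewed in $X$. On $\overline W$ the form $\Theta$ is strictly positive, so by compactness $\Theta\ge K^{-1}\pi^*\omega^{n-1}$ on $W$ for some $K>0$. Hence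
$$\int_W\gamma\wedge\omega^{n-1}\le K\int_W\Theta\wedge\pi^*\gamma\le K\int_{X'\setminus E}\Theta\wedge\pi^*\gamma=K\int_C\gamma.\qquad\square$$

## Nef classes of degree zero on $C$

Proposition 7 applies to smooth semipositive forms, and a nef class need not contain one. We therefore approximate by Kähler forms, chosen so that they keep a definite amount of volume on $W$.

**Proposition 8.** Let $C\subset X$ be a smooth connected compact curve with ample normal bundle. If $\alpha\in\mathrm{Nef}$ and $\alpha\ne0$, then $\alpha\cdot C>0$. In particular (ii) implies (iii), with $c=[C]$.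

**Proof.** Clearly $\alpha\cdot C\ge0$. Assume $\alpha\cdot C=0$.

**Step 1: $\alpha\cdot\omega^{n-1}>0$.** *This gives a lower bound for volumes.* Kähler forms in $\alpha+\varepsilon[\omega]$ have bounded mass as $\varepsilon\to0$, so they have a weak limit, a closed positive current in the class $\alpha$. It is nonzero because $\alpha\ne0$, so its mass $\alpha\cdot\omega^{n-1}$ is positive.

**Step 2: Kähler forms with equidistributed volume.** *We use Yau's theorem to prevent the volume from escaping $W$.* For $\varepsilon>0$ the class $\alpha+\varepsilon[\omega]$ is Kähler, and by Yau it contains a Kähler form $\omega_\varepsilon$ with $\omega_\varepsilon^n=c_\varepsilon\omega^n$, $c_\varepsilon$ constant. All mixed products of $\alpha$ and $\omega$ are non-negative, so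
$$c_\varepsilon=\frac{\int(\alpha+\varepsilon\omega)^n}{\int\omega^n}\ge\frac{n\,\alpha\cdot\omega^{n-1}}{\int\omega^n}\,\varepsilon^{n-1}.$$
At each point let $a_1,\dots,a_n>0$ be the eigenvalues of $\omega_\varepsilon$ relative to $\omega$. Then $\omega_\varepsilon\wedge\omega^{n-1}=\frac1n\big(\sum a_j\big)\omega^n$ and $\prod a_j=c_\varepsilon$. By the arithmetic–geometric mean inequality $\omega_\varepsilon\wedge\omega^{n-1}\ge c_\varepsilon^{1/n}\omega^n$.

**Step 3: comparison of powers of $\varepsilon$.** *Proposition 7 with $\gamma=\omega_\varepsilon$ now yields a contradiction.* Since $\int_C\omega_\varepsilon=\alpha\cdot C+\varepsilon\int_C\omega=\varepsilon\int_C\omega$,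
$$K\varepsilon\int_C\omega=K\int_C\omega_\varepsilon\ \ge\ \int_W\omega_\varepsilon\wedge\omega^{n-1}\ \ge\ c_\varepsilon^{1/n}\int_W\omega^n\ \ge\ c'\,\varepsilon^{(n-1)/n}$$
with $c'>0$ independent of $\varepsilon$. Dividing by $\varepsilon^{(n-1)/n}$ gives $K\varepsilon^{1/n}\int_C\omega\ge c'$, which is false for small $\varepsilon$. So $\alpha\cdot C>0$. The class $[C]$ is rational of type $(n-1,n-1)$, so it satisfies (iii). $\square$

## From a submanifold to a curve

**Proof of Theorem 3.** We have (ii) $\Rightarrow$ (iii) by Proposition 8, (iii) $\Rightarrow$ (iv) by Lemma 4, and (iv) $\Rightarrow$ (i) by Proposition 5. For (i) $\Rightarrow$ (ii), let $X$ be projective. A general complete intersection curve of $n-1$ very ample divisors is smooth and connected by Bertini's theorem. Its normal bundle is the direct sum of the restrictions of the corresponding line bundles, hence a direct sum of ample line bundles, and so it is ample. $\square$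

**Proof of Theorem 2.** Replace $Y$ by a connected component of maximal dimension $d=\dim Y\ge1$, and let $N_Y$ be its normal bundle, which is ample of rank $n-d\ge1$. Since $0<d<n$, we have $n\ge2$.

**Step 1: $Y$ is projective.** *We need this in order to cut $Y$ by hyperplanes.* Let $q:P\to Y$ be the projective bundle whose $\mathcal O(1)$ is ample, with fibers of dimension $m=n-d-1$. Let $\Omega$ be a positive curvature form in $c_1(\mathcal O(1))$. The fiber integral $q_*(\Omega^{m+1})$ is a smooth closed real $(1,1)$-form on $Y$. Its class is the image of a rational class under the Gysin map $H^{2m+2}(P,\mathbb Q)\to H^2(Y,\mathbb Q)$, so it is rational. It is strictly positive. To see this, restrict to a small disc $B\subset Y$ through a given point in a given direction. On the $(m+1)$-dimensional manifold $q^{-1}(B)$ the form $\Omega^{m+1}$ is a positive volume form, so its fiber integral is a positive area form on $B$. Thus $q_*(\Omega^{m+1})$ is a Kähler form with rational class, and $Y$ is projective by Kodaira's theorem.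

**Step 2: a curve with ample normal bundle in $X$.** *This reduces the statement to Theorem 3.* If $d=1$ put $C=Y$. If $d\ge2$ let $C\subset Y$ be a smooth connected intersection of $d-1$ general very ample divisors $H_i$ on $Y$, which exists by Bertini. In the exact sequence
$$0\to N_{C/Y}\to N_{C/X}\to N_Y|_C\to0$$
the bundle $N_{C/Y}=\bigoplus\mathcal O(H_i)|_C$ is a direct sum of ample line bundles, hence ample. The bundle $N_Y|_C$ is ample as a restriction of an ample bundle. An extension of ample bundles is ample, so $N_{C/X}$ is ample. In both cases $C$ is a smooth connected compact curve in $X$ with ample normal bundle.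

**Step 3: end of the proof.** *We apply the equivalence to $C$.* By Theorem 3, (ii) $\Rightarrow$ (i), $X$ is projective. Hence $a(X)=\dim X\ge\dim Y+1$. $\square$
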